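\title{Draws in the percolation game on the oriented lattice $\mathbb{Z}^d$, $d\ge 3$}

\begin{abstract}
Close each site of $\mathbb{Z}^d$ independently with probability $p$. Two players alternately move a token from its position $x$ to an open site among $x+e_1,\dots,x+e_d$, and a player who cannot move loses. Holroyd, Marcovici and Martin conjectured that draws occur in this game when $d\ge 3$. We prove that for $d\ge3$ and $0<p<2^{-17}d^{-16}$ the game is a draw with probability at least $1-(d+1)p$, and that this probability is $1-(d+1)p^d+O(p^{d+1})$ as $p\to0$. The proof looks at the game two moves at a time and applies a self-contained Peierls argument of Toom type. It also gives draws for every finite graded set of moves whose convex hull is not centrally symmetric.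
\end{abstract}

\section{Introduction}

\subsection{The game}

Fix $d\ge1$ and $p\in(0,1)$. Declare each site of $\mathbb{Z}^d$ \emph{closed} with probability $p$ and \emph{open} otherwise, independently of all other sites, and let $\mathbb{P}_p$ be the law of this configuration. Let $e_1,\dots,e_d$ be the standard unit vectors. In the \emph{percolation game} on the standard oriented lattice a token starts at the origin, whether or not the origin is closed, and two players move alternately. If the token is at $x$, a move takes it to an open site of $\{x+e_1,\dots,x+e_d\}$. If all these sites are closed, the player whose turn it is loses. Both players know the whole configuration.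

We say that the first player \emph{wins} if he has a strategy that leaves the second player without a move whatever she does, that he \emph{loses} if the second player has such a strategy, and that the game is a \emph{draw} if neither player has one. These are events. Indeed, the plays consistent with a winning strategy form a finitely branching tree without an infinite branch, and such a tree is finite by K\"onig's lemma; so a player who can force a win can force it within some number $n$ of moves, and for each $n$ this depends on finitely many sites.

With no closed sites the game would always be a draw. For small $p>0$ a given site is a trap, that is, has all its $d$ out-neighbors closed, with probability only $p^d$, and one is tempted to guess that both players can keep away from traps forever. But traps have positive density, so the real question is whether a player can be driven into a distant one. For $d=1$ there is no choice of move, almost surely some $ke_1$ with $k\ge1$ is closed, and the game ends. We quote two results from Holroyd, Marcovici and Martin \cite{HMM}.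
\begin{itemize}
\item[(i)] For $d=2$ the probability of a draw is $0$ for every $0<p<1$.
\item[(ii)] The analogous game on an oriented version of the even sublattice of $\mathbb{Z}^d$ has draws with positive probability for all sufficiently small $p>0$, for every $d\ge3$. The same holds for various other directed graphs in higher dimensions.
\end{itemize}
They write: ``We conjecture that draws occur also on the standard oriented lattice $\mathbb{Z}^d$ for $d\geq 3$.'' The question we answer is thus the following: for $d\ge3$, is there $p_0(d)>0$ such that the game is a draw with positive probability whenever $0<p<p_0(d)$?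

\subsection{Results}

The answer is yes. Put $M_d=(4d^2)^8$ and $p_0=p_0(d)=1/(2M_d)=2^{-17}d^{-16}$.

\begin{theorem}\label{thm:main}
Let $d\ge3$ and $0<p<p_0$. Then $\mathbb{P}_p(\text{draw})\ge 1-(d+1)p>0$.
\end{theorem}

Together with fact (i) and the case $d=1$, this gives the following dichotomy.

\begin{corollary}\label{cor:iff}
On the standard oriented lattice $\mathbb{Z}^d$, draws have positive probability for all small $p>0$ if and only if $d\ge3$.
\end{corollary}

The first player loses at once if the origin is a trap, and he wins at once if some $e_i$ is an open trap. For small $p$ these are, to leading order, the only ways in which the game is decided.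

\begin{theorem}\label{thm:sharp}
Let $d\ge3$, $0<p<p_0$ and $M=M_d$. Then
\[
(1+d(1-p))\,p^d-\binom d2 p^{2d-1}\le\mathbb{P}_p(\text{no draw})\le(1+d(1-p))\bigl(p^d+4M^{2d-3}p^{2d-2}\bigr)
\]
and
\[
p^d\le\mathbb{P}_p(\text{first player loses})\le p^d+4M^{2d-3}p^{2d-2}.
\]
As $p\to0$ we have $\mathbb{P}_p(\text{first player loses})\sim p^d$, $\mathbb{P}_p(\text{first player wins})\sim d\,p^d$, and $\mathbb{P}_p(\text{draw})=1-(d+1)p^d+O(p^{d+1})$.
\end{theorem}

What separates $d=2$ from $d\ge3$ is a geometric property of the set of moves. For $d=2$ the second player may answer $e_1$ by $e_2$ and $e_2$ by $e_1$. Then the first player always moves from a diagonal site $(t,t)$, he has no influence on where the token goes, and almost surely some $(t,t)$ is a trap. This does not prove (i), since the diagonal sites that the second player needs may be closed, but it shows that rarity of traps is not enough. In general, let $K$ be the convex hull of $e_1,\dots,e_d$. If a player always plays $e_k$, the average displacement of the token per pair of moves lies in $e_k+K$. A velocity that the opponent can impose against each of these $d$ strategies must therefore lie in $\bigcap_k(e_k+K)$. A point $y$ of this set has $y_k\ge1$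 for all $k$ and coordinate sum $2$. So the set is $\{e_1+e_2\}$ for $d=2$ and is empty for $d\ge3$. Now $y\in\bigcap_k(e_k+K)$ holds exactly when $K=y-K$ (see the proof of Lemma~\ref{lem:exist}). Call a set $K$ \emph{centrally symmetric} if $K=y-K$ for some $y$. Thus the simplex $K$ is centrally symmetric only for $d\le2$, and the next theorem contains the qualitative part of Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:general}
Let $N\subset\mathbb{Z}^m$ be finite and nonempty, let $h$ be a linear functional on $\mathbb{R}^m$ with $h=1$ on $N$, and suppose that $\operatorname{conv}(N)$ is not centrally symmetric. For the percolation game on $\mathbb{Z}^m$ with moves $x\to x+v$, $v\in N$, to open sites, $\mathbb{P}_p(\text{draw})\ge1-O(p)$ as $p\downarrow0$.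
\end{theorem}

\subsection{The method}

The outcome of the game is not monotone in the configuration, because closing a site may hurt either player. In Section~\ref{sec:bad} we look at the game two moves at a time and allow the opponent to ignore closed sites; this gives a monotone notion of a \emph{bad} site. Section~\ref{sec:spread} shows that for $d\ge3$ the two-step map is an eroder in the sense of Toom \cite{Toom}: a finite island of bad sites disappears after finitely many steps if no other site is closed. Sections~\ref{sec:graph} and~\ref{sec:count} contain a Peierls argument of Toom type. If all moves from the origin lead to bad sites, then there is a connected graph near the origin in which a fixed fraction of the vertices are closed, and such graphs are unlikely for small $p$. The proof is self-contained and makes no appeal to Toom's theorem.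

\section{Good and bad sites}\label{sec:bad}

All three theorems are proved by one argument, so we work with a general set of moves. From now on $N\subset\mathbb{Z}^m$ is finite and nonempty and $h$ is a linear functional with $h=1$ on $N$; we call $h(x)$ the \emph{height} of $x$. Every move raises the height by $1$. The \emph{standard lattice} is the case $m=d$, $N=\{e_1,\dots,e_d\}$, $h(x)=x_1+\dots+x_d$.

Let $G_0$ be the set of open sites, and let
\[
G_{n+1}=\{x\text{ open}:\ \text{for every }a\in N\text{ there is }b\in N\text{ with }x+a+b\in G_n\}.
\]
The site $x+a$ is not required to be open. Thus $x\in G_n$ means that a player may move to $x$ and can then make $n$ further moves, even if the opponent is allowed to step on closed sites. We have $G_1\subset G_0$, and $G_n\subset G_{n-1}$ implies $G_{n+1}\subset G_n$, so the sets $G_n$ decrease. Call $x$ \emph{good} if $x\in G_n$ for all $n$, and \emph{bad} otherwise. The \emph{rank} of a bad site is $r(x)=\min\{n:x\notin G_n\}$. The closed sites are exactly the bad sites of rank $0$.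

\begin{lemma}\label{lem:goodbad}
\begin{itemize}
\item[(a)] If $x$ is good, then for every $a\in N$ there is $b\in N$ such that $x+a+b$ is good.
\item[(b)] If $x$ is bad and open, then there is $a\in N$ such that all sites $x+a+b$, $b\in N$, are bad and have rank less than $r(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Fix $a$. For each $n$ we have $x\in G_{n+1}$, so some $b_n\in N$ has $x+a+b_n\in G_n$. Since $N$ is finite, some value $b$ occurs for infinitely many $n$, and since the $G_n$ decrease, $x+a+b$ lies in all of them.

(b) Here $r=r(x)\ge1$, and $x$ is open but not in $G_r$. So there is $a$ with $x+a+b\notin G_{r-1}$ for all $b$, which says that these sites have rank at most $r-1$.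
\end{proof}

Let $\mathcal{L}(x)$ be the event that all sites $x+v$, $v\in N$, are bad.

\begin{lemma}\label{lem:avoid}
If the token is at $x$ and $\mathcal{L}(x)$ fails, then the player to move has a strategy under which he always has a legal move. In particular the opponent cannot force a win.
\end{lemma}

\begin{proof}
The player moves to a good site $x+v$. From then on, whenever the opponent moves from a good site $y$ to $y+a$, the player replies with a move to a good site $y+a+b$, which exists by Lemma~\ref{lem:goodbad}(a). Good sites are open, so all these moves are legal.
\end{proof}

\begin{corollary}\label{cor:reduction}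
We have
\begin{align}
\mathbb{P}_p(\text{first player loses})&\le\mathbb{P}_p(\mathcal{L}(0)),\label{eq:lose}\\
\mathbb{P}_p(\text{first player wins})&\le|N|(1-p)\,\mathbb{P}_p(\mathcal{L}(0)),\label{eq:win}\\
\mathbb{P}_p(\text{no draw})&\le(1+|N|(1-p))\,\mathbb{P}_p(\mathcal{L}(0)).\label{eq:nodraw}
\end{align}
\end{corollary}

\begin{proof}
Inequality \eqref{eq:lose} is Lemma~\ref{lem:avoid} with $x=0$. If the first player wins, his first move goes to an open site $v\in N$, from which the second player is to move, so $\mathcal{L}(v)$ occurs by Lemma~\ref{lem:avoid}. By induction on $n$, the event $\{y\in G_n\}$ depends only on the states of sites of height at least $h(y)$. Hence $\mathcal{L}(v)$ depends only on sites of height at least $2$ and is independent of the state of $v$. By translation invariance $\mathbb{P}_p(v\text{ open},\mathcal{L}(v))=(1-p)\mathbb{P}_p(\mathcal{L}(0))$, and a union bound over $v$ gives \eqref{eq:win}. Adding \eqref{eq:lose} and \eqref{eq:win} gives \eqref{eq:nodraw}.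
\end{proof}

It remains to bound $\mathbb{P}_p(\mathcal{L}(0))$. Two examples show that this is a question of geometry.

\begin{example}[A tree]\label{ex:tree}
Play the game on the rooted tree in which each vertex has $d\ge2$ children, define $G_n$ in the same way, and let $\beta_n=\mathbb{P}_p(x\notin G_n)$. The $d$ children of a fixed child of $x$ have disjoint subtrees, so $\beta_{n+1}\le p+d\beta_n^d$. If $d2^dp^{d-1}\le1$, induction gives $\beta_n\le2p$ for all $n$, and bad sites are rare. On a lattice this independence is lost.
\end{example}

\begin{example}[The plane]\label{ex:plane}
On the standard lattice with $d=2$, suppose that $(t+1,t)$ and $(t,t+1)$ are bad for some $t\ge1$. These are the two sites $(t,t)+b$, $b\in N$, and $(t,t)=(t,t-1)+e_2=(t-1,t)+e_1$. By Lemma~\ref{lem:goodbad}(a), $(t,t-1)$ and $(t-1,t)$ are bad. Descending to $t=0$, we find that $\mathcal{L}(0)$ occurs. Almost surely $(t+1,t)$ and $(t,t+1)$ are both closed for some $t\ge 0$, so $\mathbb{P}_p(\mathcal{L}(0))=1$ for every $p>0$: two closed sites make a strip of bad sites that never shrinks.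
\end{example}

\section{The spread of bad sites}\label{sec:spread}

For every bad open site $x$ fix a vector $a(x)\in N$ as in Lemma~\ref{lem:goodbad}(b), and call the sites of
\[
F(x)=x+a(x)+N
\]
the \emph{children} of $x$. Children are bad, have smaller rank, and have height $h(x)+2$. Closed sites have no children.

\subsection{Tokens that drift apart}

Take the standard lattice with $d=3$. Place three tokens $w_1,w_2,w_3$ on bad open sites of a common height $H$, and move the $k$-th token to the child $w_k+a(w_k)+e_k$; this is the player who always replies $e_k$. The tokens are again on bad sites. The height has increased by $2$, and the $k$-th coordinate $(w_k)_k$ of the $k$-th token has increased by at least $1$. So the quantity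
\begin{equation}\label{eq:phistandard}
\Phi(w)=\sum_k(w_k)_k-H
\end{equation}
has increased by at least $3-2=1$. It vanishes when the tokens coincide, and it measures how far apart they are: the points $x$ of height $H$ with $x_k\le(w_k)_k$ for all $k$ correspond to the vectors $u\ge0$ with coordinate sum $\Phi(w)$ through $u_k=(w_k)_k-x_k$, so they form a triangle of size $\Phi(w)$ when $\Phi(w)\geq0$. In dimension $d$ the gain is $d-2$. The sum in \eqref{eq:phistandard} is $\sum_k\lambda_k(w_k)$ with $\lambda_k(x)=x_k-h(x)/d$, and the only property of these functionals that matters is that they add up to zero.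

\begin{definition}\label{def:spread}
A family $(\lambda_v)_{v\in N}$ of linear functionals on $\mathbb{R}^m$ is \emph{balanced} if $\sum_{v\in N}\lambda_v=0$. Given such a family, the \emph{spread} of $w=(w_v)_{v\in N}\in(\mathbb{R}^m)^N$ is $\Phi(w)=\sum_{v\in N}\lambda_v(w_v)$, and the \emph{gain} and the \emph{cost} are
\[
g=\sum_{v\in N}\min_{a\in N}\lambda_v(v+a),\qquad\kappa=-\sum_{v\in N}\min_{a\in N}\lambda_v(a).
\]
\end{definition}

\begin{lemma}\label{lem:spread}
For a balanced family the following hold.
\begin{itemize}
\item[(a)] If $w_v=q$ for all $v$, then $\Phi(w)=0$.
\item[(b)] If $w'_v\in w_v+v+N$ for all $v$, then $\Phi(w')\ge\Phi(w)+g$.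
\item[(c)] If $z_v\in y+N$ for all $v$, then $\Phi(z)\ge-\kappa$. Moreover $\kappa\ge0$.
\item[(d)] If $w_v=v$ for all $v$, then $\Phi(w)=g+\kappa$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is the definition of balanced. For (b), $\Phi(w')-\Phi(w)=\sum_v\lambda_v(w'_v-w_v)$ and $w'_v-w_v\in v+N$. For (c), $\Phi(z)=\sum_v\lambda_v(z_v-y)$ by (a) and linearity, and $z_v-y\in N$; taking all $z_v$ equal gives $0\ge-\kappa$. For (d), sum the identity $\min_a\lambda_v(v+a)=\lambda_v(v)+\min_a\lambda_v(a)$ over $v$.
\end{proof}

\begin{lemma}\label{lem:exist}
\begin{itemize}
\item[(a)] On the standard lattice the family $\lambda_{e_k}(x)=x_k-h(x)/d$ is balanced; if $d\ge2$, it has $g=d-2$ and $\kappa=1$.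
\item[(b)] If $K=\operatorname{conv}(N)$ is not centrally symmetric, there is a balanced family with $g>0$.
\item[(c)] If $K$ is centrally symmetric, every balanced family has $g\le0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sum of the functionals is $h-h=0$. For $d\ge2$ the minimum of $\lambda_{e_k}(e_j)$ over $j$ is $-1/d$, attained for $j\ne k$, so $\kappa=1$. Also $\sum_k\lambda_{e_k}(e_k)=d(1-1/d)=d-1$, so $g=d-2$ by Lemma~\ref{lem:spread}(d).

For (b) and (c) we first show that $y\in\bigcap_{v\in N}(v+K)$ if and only if $K=y-K$. If $y-v\in K$ for all $v\in N$, then $y-K=\operatorname{conv}(y-N)\subset K$; applying the involution $z\mapsto y-z$ to this inclusion gives $K\subset y-K$. Conversely, if $K=y-K$ then $y-v\in K$ for all $v\in N$. We also note that a linear functional has the same minimum on a finite set and on its convex hull, so $g=\sum_v\min_{v+K}\lambda_v$.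

(b) By the equivalence, $\bigcap_v(v+K)=\emptyset$. This says that the compact convex set $P=\prod_{v\in N}(v+K)\subset(\mathbb{R}^m)^N$ is disjoint from the diagonal subspace $\Delta=\{(z,\dots,z):z\in\mathbb{R}^m\}$. Recall the separation theorem: if a compact convex set $P$ and a closed convex set $\Delta$ in a Euclidean space are disjoint, there is a linear functional $\Lambda$ with $\sup_\Delta\Lambda<\min_P\Lambda$. Write $\Lambda(w)=\sum_v\lambda_v(w_v)$. A linear functional that is bounded above on a subspace vanishes on it, so $\sum_v\lambda_v=0$ and $\sup_\Delta\Lambda=0$. Hence $g=\sum_v\min_{v+K}\lambda_v=\min_P\Lambda>0$.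

(c) If $K=y-K$, then $y\in v+K$ for all $v$, so $g\le\sum_v\lambda_v(y)=0$.
\end{proof}

A positive gain gives the eroder property, which fails in Example~\ref{ex:plane}.

\begin{example}[Erosion]\label{ex:erosion}
Let $g>0$, and suppose that the closed sites form a finite nonempty set $B$ of sites of one height $H$. Let $x$ be bad. Put all tokens $w_v$, $v\in N$, at $x$ and move $w_v$ repeatedly to the child $w_v+a(w_v)+v$. Ranks decrease, so each token reaches a closed site, which has height $H$; since all tokens rise by $2$ per round, they arrive in $B$ after the same number $s$ of rounds. By Lemma~\ref{lem:spread}(a),(b), $gs\le\max_{w\in B^N}\Phi(w)$. So no site of height less than $H-2g^{-1}\max_{B^N}\Phi$ is bad.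
\end{example}

\subsection{Four closed sites in dimension three}\label{sub:example}

In a random configuration the tokens alone prove nothing. They end at no more than $|N|$ closed sites, possibly far from the origin, and closed sites are found in every region. A probability bound needs a number of closed sites proportional to the distance traveled. The remedy is to keep track of how the bad sites under the tokens are tied together through common descendants. When they fall apart into several groups, each group receives its own full set of tokens, which we now call \emph{marks}. Creating a group costs at most $\kappa$ of spread. Each group ends at a closed site of its own, where the spread is $0$. So the spread gained by moving, $g$ per step, must be paid for by new groups, that is, by closed sites.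

Here is the bookkeeping in the smallest case; see Figure~\ref{fig:four}. Let $d=3$, so $g=\kappa=1$. Let $y=e_1+e_2=(1,1,0)$, let $e_3$ and the three sites $(2,1,0),(1,2,0),(1,1,1)$ of $y+N$ be closed, and let $e_1,e_2$ be open. Then $e_1$ and $e_2$ are bad of rank $1$, we may take $a(e_1)=e_2$ and $a(e_2)=e_1$, and $\mathcal{L}(0)$ occurs.

Start with the marks $(e_1,e_2,e_3)$, of spread $1+1+1-1=2$ by \eqref{eq:phistandard}. The sites $e_1,e_2$ are tied together by their common children, and $e_3$ is alone. We join these two groups by the pair $\{e_1,e_3\}$. The first group lacks a third mark and uses its end $e_1$ of the pair: its marks $(e_1,e_2,e_1)$ have spread $1+1+0-1=1$. The second group has marks $(e_3,e_3,e_3)$ and spread $0$. One unit of spread has been paid. Now move the marks of the first group: $e_1\to e_1+e_2+e_1$, $e_2\to e_2+e_1+e_2$, $e_1\to e_1+e_2+e_3$. The new marks $((2,1,0),(1,2,0),(1,1,1))$ have spread $2+2+1-3=2$, a gain of one unit. They are three closed sites, no longer tied together. Joining them takes two pairs, each becomes a group of spread $0$, and two units are paid. The balance is $2+1-3=0$: the initial spread $2$ and the gain from one step had to be canceled by three pairs, and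 three pairs mean four groups, hence four closed sites. The pairs and the moves of the marks form a connected graph through these sites with six edges.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[dashed] (0,0)--(2.4,0);
\draw[dashed] (1.2,1.6)--(3.2,1.6)--(5.2,1.6);
\draw[->,thick] (2.4,0)--(1.27,1.5);
\draw[->,thick] (2.4,0)--(3.15,1.49);
\draw[->,thick] (4.8,0)--(5.17,1.48);
\foreach \x/\y in {0/0,1.2/1.6,3.2/1.6,5.2/1.6} \fill (\x,\y) circle (2.5pt);
\foreach \x in {2.4,4.8} \filldraw[fill=white] (\x,0) circle (2.5pt);
\node[below=3pt] at (0,0) {$e_3$};
\node[below=3pt] at (2.4,0) {$e_1$};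
\node[below=3pt] at (4.8,0) {$e_2$};
\node[above=3pt] at (1.2,1.6) {$(1,1,1)$};
\node[above=3pt] at (3.2,1.6) {$(2,1,0)$};
\node[above=3pt] at (5.2,1.6) {$(1,2,0)$};
\node at (-1.3,0) {height $1$};
\node at (-1.3,1.6) {height $3$};
\end{tikzpicture}
\caption{Four closed sites (filled) in $\mathbb{Z}^3$ that make $e_1,e_2,e_3$ all bad. Solid arrows lead from a bad open site (hollow) to a bad site two moves later. Dashed edges join two sites that are reachable in one move from a common site. Together they form a connected graph containing all four closed sites.}\label{fig:four}
\end{figure}

\section{A connected graph with many closed vertices}\label{sec:graph}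

This section is deterministic. Fix a balanced family with gain $g$ and cost $\kappa$, and let
\[
\Sigma=\{\pm(a+b):a,b\in N\}\cup\{a-b:a,b\in N,\ a\ne b\}.
\]
This set is finite and nonempty, and $\Sigma=-\Sigma$.

\begin{proposition}\label{prop:graph}
Suppose that $\mathcal{L}(0)$ occurs. Then there are integers $n\ge1$, $s\ge0$ and a finite connected graph $G$ with vertices in $\mathbb{Z}^m$ such that
\begin{itemize}
\item[(a)] every $v\in N$ is a vertex, and the endpoints of each edge differ by an element of $\Sigma$;
\item[(b)] $G$ has $n$ distinct closed vertices, and if $s=0$ these lie in $N$;
\item[(c)] $G$ has at most $n-1+|N|s$ edges;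
\item[(d)] $\kappa(n-1)\ge\kappa+g+gs$.
\end{itemize}
\end{proposition}

The proposition is useful when $g>0$, since (d) then bounds $s$, and with it the size of $G$, by a multiple of $n$. The proof occupies the rest of the section; we assume throughout that $\mathcal{L}(0)$ occurs.

\subsection{Clusters}

Let $R$ be the smallest set that contains $N$ and contains $F(x)$ for every open $x\in R$. All elements of $R$ are bad. Each site has at most $|N|$ children and rank decreases from a site to its children, so $R$ is finite. All heights in $R$ are odd and positive; let $R_t=\{x\in R:h(x)=2t+1\}$ and $R_{\ge t}=\bigcup_{t'\ge t}R_{t'}$. Then $R_0=N$, and every $z\in R_{t+1}$ is a child of some open $x\in R_t$. Let $\Gamma$ be the undirected graph on $R$ that joins each open $x\in R$ to its children. Because of the grading by $h$, the edges of $\Gamma$ join consecutive levels only.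

The groups of Section~\ref{sub:example} are defined as follows. A \emph{$t$-cluster} is a connected component of the subgraph of $\Gamma$ induced on $R_{\ge t}$. A \emph{link} at level $t$ is a two-element subset of $R_t$ contained in $y+N$ for some $y$. For a family $\mathcal{C}$ of $t$-clusters, the \emph{link graph} of $\mathcal{C}$ has vertex set $\mathcal{C}$ and joins two distinct clusters when some link at level $t$ has one point in each.

\begin{lemma}\label{lem:clusters}
Let $C$ be a $t$-cluster.
\begin{itemize}
\item[(a)] $C\cap R_t\ne\emptyset$.
\item[(b)] Either $C=\{q\}$ with $q\in R_t$ closed, or all points of $C\cap R_t$ are open.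
\item[(c)] In the second case $F(x)\subset C$ for $x\in C\cap R_t$, the set $C\setminus R_t$ is a nonempty union of $(t+1)$-clusters, and the link graph of these clusters is connected.
\end{itemize}
The link graph of the family of all $0$-clusters is connected as well.
\end{lemma}

\begin{proof}
(a) From a point of $C$ pass repeatedly to a site of which it is a child, until level $t$ is reached; this path stays in $R_{\ge t}$.

(b) A closed $q\in R_t$ has no children, so its $\Gamma$-neighbors lie in $R_{t-1}$ and it is isolated in $R_{\ge t}$.

(c) The children of $x\in C\cap R_t$ are neighbors of $x$ in $R_{\ge t}$, so they lie in $C$. A $(t+1)$-cluster is connected inside $R_{\ge t}$, so it is contained in $C$ or disjoint from $C$; hence $C\setminus R_t$ is a union of such clusters. Given two of them, join a point of one to a point of the other by a $\Gamma$-path inside $C$. Between visits to $R_t$ the path stays in $R_{\ge t+1}$, hence in one $(t+1)$-cluster. When it visits $x\in C\cap R_t$, the preceding and the following vertex $z,z'$ are neighbors of $x$ in $R_{\ge t}$, hence children of $x$. So $z,z'\in x+a(x)+N$, and their clusters are equal or joined by the link $\{z,z'\}$.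

Finally, every $0$-cluster meets $R_0=0+N$, and any two points of $R_0$ form a link.
\end{proof}

\subsection{Splitting}

A \emph{marked $t$-cluster} is a pair $(C,w)$, where $C$ is a $t$-cluster and $w=(w_v)_{v\in N}\in(C\cap R_t)^N$. After a move the marks of a cluster may lie in different clusters of the next level, and each of these needs a full set of marks. Two things are required: little spread may be lost, and the new clusters must remain attached to each other through their marks. A tree of links achieves both. A cluster that lacks the $v$-th mark puts it at the link that points toward the true $v$-th mark.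

\begin{lemma}[Splitting]\label{lem:split}
Let $\mathcal{C}$ be a family of $t$-clusters with connected link graph, and let $w=(w_v)_{v\in N}$ with $w_v\in R_t\cap\bigcup\mathcal{C}$. Then there are a nonempty subfamily $\mathcal{C}_0\subset\mathcal{C}$, marks $w^C\in(C\cap R_t)^N$ for $C\in\mathcal{C}_0$, and $|\mathcal{C}_0|-1$ links at level $t$ such that
\begin{itemize}
\item[(S1)] the links form a tree on $\mathcal{C}_0$, and both points of each link are marks of the clusters that contain them;
\item[(S2)] for each $v$, the cluster containing $w_v$ belongs to $\mathcal{C}_0$ and has $w_v$ as its $v$-th mark;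
\item[(S3)] $\sum_{C\in\mathcal{C}_0}\Phi(w^C)\ge\Phi(w)-\kappa(|\mathcal{C}_0|-1)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $C(v)\in\mathcal{C}$ be the cluster containing $w_v$. Take a spanning tree of the link graph, let $T$ be its minimal subtree containing all $C(v)$, and let $\mathcal{C}_0$ be the vertex set of $T$. Represent each of the $|\mathcal{C}_0|-1$ edges of $T$ by one link. Put $w^{C(v)}_v=w_v$. For $C\in\mathcal{C}_0$ with $C\ne C(v)$, let $w^C_v$ be the point in $C$ of the link that represents the first edge of the path in $T$ from $C$ to $C(v)$. Then (S2) holds.

Let $CC'$ be an edge of $T$. Deleting it leaves two parts, and each part contains some $C(v)$, since otherwise the other part would be a smaller subtree containing all $C(v)$. If $C(v)$ lies in the part of $C'$, the path from $C$ to $C(v)$ begins with $CC'$, so the point in $C$ of the link is the $v$-th mark of $C$. Exchanging $C$ and $C'$, we obtain (S1).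

Fix $v$ and root $T$ at $C(v)$. The map that sends $C\ne C(v)$ to the first edge of its path to the root is a bijection onto the edges of $T$. So each chosen link $\ell$ supplies exactly one $v$-th mark, namely its point $z^\ell_v$ in the cluster farther from $C(v)$, and $\sum_{C}\lambda_v(w^C_v)=\lambda_v(w_v)+\sum_\ell\lambda_v(z^\ell_v)$. Summing over $v$,
\[
\sum_{C\in\mathcal{C}_0}\Phi(w^C)=\Phi(w)+\sum_\ell\Phi(z^\ell).
\]
Both points of $\ell$ lie in one set $y+N$, so $\Phi(z^\ell)\ge-\kappa$ by Lemma~\ref{lem:spread}(c). This is (S3).
\end{proof}

\subsection{Proof of Proposition~\ref{prop:graph}}

We build a sequence of finite families of marked clusters. Within a family the clusters are pairwise disjoint, and their levels may differ.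

\emph{Start.} Apply Lemma~\ref{lem:split} at level $0$ to the family of all $0$-clusters with $w_v=v$; the link graph is connected by Lemma~\ref{lem:clusters}. If $c_0$ links are chosen, the first family has $1+c_0$ members and, by Lemma~\ref{lem:spread}(d) and (S3), total spread at least $g+\kappa-\kappa c_0$.

\emph{Step.} Call a marked cluster a \emph{leaf} if its cluster is a single closed site. If the current family has a member $(C,w)$ of level $t$ that is not a leaf, then all marks $w_v$ are open by Lemma~\ref{lem:clusters}(b). Put
\[
w'_v=w_v+a(w_v)+v\in F(w_v)\subset C\cap R_{t+1},
\]
and call the pair $w_vw'_v$ an \emph{arrow}. By Lemma~\ref{lem:spread}(b), $\Phi(w')\ge\Phi(w)+g$. Apply Lemma~\ref{lem:split} at level $t+1$ to the $(t+1)$-clusters whose union is $C\setminus R_t$, with the points $w'_v$; the hypothesis holds by Lemma~\ref{lem:clusters}(c). Replace $(C,w)$ by the marked clusters obtained, its \emph{offspring}. These are disjoint subsets of $C$, so the new family is again pairwise disjoint. If $c'$ links are chosen, the family grows by $c'$ members and its total spread changes by at least $g-\kappa c'$.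

Each step removes the nonempty set $C\cap R_t$ from the union of the clusters in the family, and $R$ is finite. So the procedure stops, and the last family consists of leaves only.

\emph{Counting.} Let $n$ be the number of leaves in the last family, $s$ the number of steps, and $c$ the total number of links chosen, at the start and in all steps. Then $n=1+c$. Leaves have spread $0$ by Lemma~\ref{lem:spread}(a), so adding up the changes of the total spread gives
\[
0\ge g+\kappa+gs-\kappa c,
\]
which is (d).

\emph{The graph.} Let the vertices of $G$ be all marks of all marked clusters that occur, and let its edges be all arrows and all chosen links. By (S2) the points $w'_v$ are marks of the offspring, and by (S1) the points of chosen links are marks, so all edges join vertices of $G$. An arrow has difference $a(w_v)+v$ and a link has difference $a-b$ with $a\ne b$ in $N$, and by (S2) at the start every $v\in N$ is a vertex; this is (a). The leaves are disjoint singletons, so they give $n$ distinct closed vertices, and if $s=0$ they have level $0$ and lie in $R_0=N$; this is (b). Each step creates at most $|N|$ arrows, so there are at most $c+|N|s$ edges; this is (c).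

\emph{Connectedness.} For a marked cluster $(C,w)$ that occurs, let $G(C,w)$ be the graph formed by the marks of $(C,w)$ and of its descendants, and by the arrows and links created in the steps applied to $(C,w)$ and its descendants. We show that $G(C,w)$ is connected, by induction from the highest level downward. For a leaf it is a single vertex. Otherwise the graphs of the offspring are connected and contain their own marks. By (S1) the links chosen in the step form a tree on the offspring and end at marks, so they join these graphs into one connected graph. By (S2) this graph contains all $w'_v$, and the arrows attach all $w_v$ to it. In the same way the links chosen at the start join the graphs of the members of the first family, and the result is $G$. \qed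

\section{The Peierls estimate and the proofs of the theorems}\label{sec:count}

A connected graph can be encoded by a walk that visits all its vertices, and walks of given length are easy to count.

\begin{lemma}\label{lem:count}
Fix $v_0\in N$ and integers $D\ge1$, $n\ge1$, and put $M=(2|\Sigma|)^{2D}$. Let $A_n$ be the event that there is a connected graph with vertices in $\mathbb{Z}^m$ which contains $v_0$, has edge differences in $\Sigma$, has at most $D(n-1)$ edges, and has $n$ distinct closed vertices. Then $\mathbb{P}_p(A_n)\le2p(Mp)^{n-1}$. Consequently, if $Mp\le\frac12$, then $\mathbb{P}_p\bigl(\bigcup_{n\ge n_0}A_n\bigr)\le4p(Mp)^{n_0-1}$ for every $n_0\geq1$.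
\end{lemma}

\begin{proof}
A tree with $j$ edges has, from any vertex, a closed walk of length $2j$ that visits all vertices: remove a leaf other than the starting vertex, use induction, and insert a detour of two steps to the leaf. Apply this to a spanning tree of the graph, starting from $v_0$. Since $\Sigma=-\Sigma$, all steps lie in $\Sigma$, and we may append pairs of steps $\sigma,-\sigma$ until the length is exactly $\ell=2D(n-1)$. There are $|\Sigma|^\ell$ walks of length $\ell$ from $v_0$ with steps in $\Sigma$. Each visits at most $\ell+1$ sites, so it has at most $2^{\ell+1}$ sets of $n$ distinct visited sites, and each such set is entirely closed with probability $p^n$. Hence $\mathbb{P}_p(A_n)\le|\Sigma|^\ell2^{\ell+1}p^n=2p(Mp)^{n-1}$. The last claim follows by summing a geometric series of ratio at most $\frac12$.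
\end{proof}

Suppose now that $g>0$. Part (d) of Proposition~\ref{prop:graph} gives $s\le\kappa(n-1)/g$, and then (c) bounds the number of edges of $G$ by $(n-1)(1+|N|\kappa/g)$. So if $D$ is an integer with
\begin{equation}\label{eq:D}
D\ge1+|N|\kappa/g,
\end{equation}
then $\mathcal{L}(0)$ implies $A_n$ for the integer $n$ of the proposition. This is the point at which the positive gain is needed.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
By Lemma~\ref{lem:exist}(b) there is a balanced family with $g>0$. Choose $D$ as in \eqref{eq:D} and $M=(2|\Sigma|)^{2D}$; these depend on $N$ only. For $p\le1/(2M)$, Lemma~\ref{lem:count} with $n_0=1$ gives $\mathbb{P}_p(\mathcal{L}(0))\le4p$, and \eqref{eq:nodraw} gives $\mathbb{P}_p(\text{no draw})\le4(1+|N|)p$.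
\end{proof}

On the standard lattice all constants are explicit.

\begin{lemma}\label{lem:standard}
On the standard lattice with $d\ge3$, for $M=M_d$ and $0<p<p_0$,
\begin{equation}\label{eq:L}
\mathbb{P}_p(\mathcal{L}(0))\le p^d+4p\,(Mp)^{2d-3}.
\end{equation}
\end{lemma}

\begin{proof}
Use the family of Lemma~\ref{lem:exist}(a), with $g=d-2>0$ and $\kappa=1$. Since $d/(d-2)\le3$ for $d\ge3$, condition \eqref{eq:D} holds with $D=4$. The set $\Sigma$ consists of the $d(d+1)$ vectors $\pm(e_i+e_j)$, $i\le j$, and the $d(d-1)$ vectors $e_i-e_j$, $i\ne j$. So $|\Sigma|=2d^2$, and the constant of Lemma~\ref{lem:count} is $(4d^2)^8=M_d$. Let $\mathcal{L}(0)$ occur. Part (d) of Proposition~\ref{prop:graph} reads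
\[
n\ge d+(d-2)s.
\]
If $s=0$, then by (b) at least $d$ sites of $\{e_1,\dots,e_d\}$ are closed, that is, all of them; this event has probability $p^d$. If $s\ge1$, then $A_n$ occurs with $n\ge2d-2$. Since $Mp<\frac12$, Lemma~\ref{lem:count} with $n_0=2d-2$ completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $Mp<\frac12$ and $2d-3\ge3$, we have $4p(Mp)^{2d-3}\le p/2$. Since $p\le\frac12$ and $d\geq2$, we have $p^d\le p/2$. So $\mathbb{P}_p(\mathcal{L}(0))\le p$ by \eqref{eq:L}, and \eqref{eq:nodraw} gives $\mathbb{P}_p(\text{draw})\ge1-(d+1)p$. This is positive because $p<2^{-17}d^{-16}<1/(d+1)$.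
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The upper bounds follow from \eqref{eq:lose}, \eqref{eq:nodraw} and \eqref{eq:L}. For the lower bounds, the first player loses if all $e_i$ are closed, which has probability $p^d$. Let $E_i$ be the event that $e_i$ is open and $e_i+e_j$ is closed for all $j$. On $E_i$ the first player wins by moving to $e_i$, and $\mathbb{P}_p(E_i)=(1-p)p^d$. For $i\ne i'$, the equation $e_i+e_j=e_{i'}+e_{j'}$ forces $j=i'$ and $j'=i$, so the two sets of $d$ sites share exactly one site and $\mathbb{P}_p(E_i\cap E_{i'})\le p^{2d-1}$. The Bonferroni inequality $\mathbb{P}(\bigcup_iE_i)\ge\sum_i\mathbb{P}(E_i)-\sum_{i<i'}\mathbb{P}(E_i\cap E_{i'})$ and, for the upper bound, \eqref{eq:win} and \eqref{eq:L} give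
\[
d(1-p)p^d-\binom d2p^{2d-1}\le\mathbb{P}_p(\text{first player wins})\le d(1-p)\bigl(p^d+4M^{2d-3}p^{2d-2}\bigr).
\]
Winning and losing are disjoint events whose union is the event of no draw, so the two lower bounds add. Finally $2d-2\ge d+1$ for $d\ge3$, so all terms of order $p^{2d-2}$ and $p^{2d-1}$ are $O(p^{d+1})$, and $(1+d(1-p))p^d=(d+1)p^d-dp^{d+1}$. The asymptotic statements follow.
\end{proof}

\begin{remark}[The exponent $2d-2$]
The configuration of Section~\ref{sub:example} extends to every $d\ge3$. Let $e_3,\dots,e_d$ and the $d$ sites $e_1+e_2+e_j$ be closed, and let $e_1$, $e_2$, $e_1+e_2$ be open. The first player must move to $e_1$ or $e_2$, the second player moves to $e_1+e_2$, and the first player is stuck. This event is disjoint from the event that all $e_i$ are closed, so $\mathbb{P}_p(\text{first player loses})\ge p^d+(1-p)^3p^{2d-2}$. The power $p^{2d-2}$ in the second display of Theorem~\ref{thm:sharp} therefore cannot be replaced by a higher power.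
\end{remark}

\begin{remark}[The asymmetry hypothesis]
This hypothesis cannot simply be dropped from Theorem~\ref{thm:general}: the convex hull of $N=\{e_1,e_2\}$ is centrally symmetric, and by fact (i) there are no draws for any $p\in(0,1)$. In the proof, the gain $d-2$ vanishes for $d=2$, so Proposition~\ref{prop:graph}(d) no longer bounds the number of steps, and by Lemma~\ref{lem:exist}(c) no other balanced family does better. We make no claim about draws for symmetric $N$ in general.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HMM}
Alexander E. Holroyd, Ir\`ene Marcovici and James B. Martin,
\emph{Percolation games, probabilistic cellular automata, and the hard-core model},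
arXiv:1503.05614 (2015).

\bibitem{Toom}
A. L. Toom,
\emph{Stable and attractive trajectories in multicomponent systems},
1980.

\end{thebibliography}
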